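# Relatively hyperbolic groups in products of binary trees

## 1. Free products whose factors fit into one tree

All trees are simplicial with edges of length $1$. A *binary tree* is a tree in which every vertex has valence at most $3$. A finite product of metric spaces carries the $\ell^1$ metric. A map $f$ is a *quasiisometric embedding* if for some $\lambda\ge 1$
$$\tfrac1\lambda d(z,z')-\lambda\le d(f(z),f(z'))\le \lambda d(z,z')+\lambda$$
for all $z,z'$. In these notes "embeds" always means "quasiisometrically embeds". A finitely generated group carries a word metric. Changing the finite generating set changes the metric only by a bounded factor, so "$H$ embeds into a product of $n$ binary trees" is a property of $H$ alone.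

For a finite set $\Sigma$ let $W(\Sigma)$ be the rooted tree whose vertices are the finite words over $\Sigma$, each word being joined to its one-letter extensions. If words $u,v$ have lengths $m,m'$ and longest common prefix of length $p$, then $d(u,v)=m+m'-2p$.

**Lemma 1.** (a) $W(\Sigma)$ embeds into a binary tree. (b) A rooted tree in which every vertex has at most $D$ children embeds isometrically into $W(\{1,\dots,D\})$.

*Proof.* (a) Choose $h\ge1$ with $2^h\ge|\Sigma|$ and write the letters of $\Sigma$ as distinct binary words of length $h$. Words $u,v$ with common prefix of length $p$ go to words whose common prefix has length between $hp$ and $hp+h$. So the distance of the images equals $h\,d(u,v)$ up to an error of at most $2h$. The target $W(\{0,1\})$ has valence $2$ at the root and $3$ elsewhere. (b) Give the children of each vertex distinct labels in $\{1,\dots,D\}$ and send a vertex to the word of labels on its path from the root. The common prefix of two such words has as its length the depth of the branching vertex. $\square$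

*Normalization.* Let $f=(f_i)_{i\le n}:H\to\prod_i T_i$ be an embedding. Moving each coordinate to a nearest vertex changes distances by a bounded amount. Distinct points of $H$ have distance at least $1$, so an additive constant in the upper bound can be absorbed into the factor. Hence we may assume that $f_i$ takes vertex values and that, for some $\lambda\ge1$,
$$d(f_i(h),f_i(h'))\le\lambda\, d(h,h'),\qquad \sum_i d(f_i(h),f_i(h'))\ge \tfrac1\lambda d(h,h')-\lambda .\tag{1}$$
Root $T_i$ at $o=f_i(1)$.

**The tree of copies.** Let $G=A*B$ with $A,B$ nontrivial and finitely generated, and let $X=X_A\cup X_B$ with $X_A,X_B$ finite symmetric generating sets of the factors. Every element is uniquely a reduced product of syllables, and its $X$-length is the sum of the $X$-lengths of its syllables. Write $H$ for either factor. A coset $Y$ of $H$ contains exactly one element $e_Y$ not ending in an $H$-syllable, and $Y=e_YH$.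

Suppose that $A$ and $B$ embed into products of $n$ trees (add one-point trees so that the number is the same for both), by maps $f_i^A,f_i^B$ with the same $\lambda$ in (1). For a coset $Y$ of $H$ put $f_{Y,i}(y)=f_i^H(e_Y^{-1}y)$. For each $i\le n$ take a copy $\{Y\}\times T_i^H$ for every coset $Y$ of $A$ or $B$. For $Y\ne A$ let $Y^*$ be the coset of the other factor that contains $e_Y$, and add a joining edge from $(Y,o)$ to $(Y^*,f_{Y^*,i}(e_Y))$. If $e_Y\ne1$, then $e_{Y^*}$ is $e_Y$ without its last syllable; and $B^*=A$. So every copy other than that of $A$ has exactly one parent copy, and going to parents one reaches $A$. The result is a tree $\mathcal T_i$, rooted at $(A,o)$. Put $\psi_i(1)=(A,o)$; if $x\neq 1$ ends in an $H$-syllable, put $\psi_i(x)=(xH,f_{xH,i}(x))$.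

**Proposition 2.** (a) $(\psi_1,\dots,\psi_n)$ embeds $A*B$ into a product of $n$ trees. (b) If $n=1$ and the trees are binary, then $A*B$ embeds into one binary tree.

*Proof.* (a) Let $x\ne y$, let $w$ be their longest common initial product of syllables, and write $x=wg_1\cdots g_k$, $y=wh_1\cdots h_l$. The path from the root to $\psi_i(x)$ runs, for each syllable $g$ of $x$ in turn, through a copy from $o$ to $f_i(g)$. Consecutive copies are connected by a joining edge, and there is one more such edge at the start if the first syllable is in $B$. We read off the geodesic from $\psi_i(x)$ to $\psi_i(y)$.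

* If $k,l\ge1$ and $g_1,h_1$ lie in the same factor, it contains the segment from $f_i(g_1)$ to $f_i(h_1)$ in the copy of $wH$, then the segments $[o,f_i(g_j)]$, $[o,f_i(h_j)]$ for $j\ge2$, and $k+l-2$ joining edges. In $G$, $d_X(x,y)=d_X(g_1,h_1)+\sum_{j\ge2}|g_j|_X+\sum_{j\ge2}|h_j|_X$.
* If $k,l\ge1$ and $g_1,h_1$ lie in different factors, then $w=1$, the segments are $[o,f_i(g_j)]$, $[o,f_i(h_j)]$ for all $j$, and there are $k+l-1$ joining edges.
* If $l=0$, the segments are $[o,f_i(g_j)]$ for $j\le k$, and there are $k$ or $k-1$ joining edges ($k-1$ exactly if $w=1$ and $g_1\in A$). The case $k=0$ is the same.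

In every case $d_X(x,y)=\sum_{q=1}^p c_q$, a sum over $p$ pieces with $c_q\ge1$. The geodesic in $\mathcal T_i$ consists of $J$ joining edges, with $p-1\le J\le p$ and $J$ independent of $i$, and of segments of lengths $D_{q,i}$, where $D_{q,i}\le\lambda c_q$ and $\sum_iD_{q,i}\ge c_q/\lambda-\lambda$. Hence each coordinate distance is at most $p+\lambda d_X(x,y)\le(1+\lambda)d_X(x,y)$. In the other direction,
$$d_X(x,y)\le\lambda\sum_{q,i}D_{q,i}+\lambda^2p\le(\lambda+\lambda^2)\sum_id(\psi_i(x),\psi_i(y))+\lambda^2,\tag{2}$$
because $p\le J+1$.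

(b) A vertex $(Y,\tau)$ has at most three children in its own copy. Its other children are the $(Y',o)$ with $e_{Y'}\in Y$ and $f_{Y,1}(e_{Y'})=\tau$, and $e_{Y'}$ determines $Y'$ among them. With $n=1$, two elements with the same $f_{Y,1}$-image are at distance at most $\lambda^2$ by (1), so there are boundedly many. Apply Lemma 1. $\square$

What changes in general? Two features of this proof are special. Part (b) needs one tree per factor, and part (a) needs normal forms.

## 2. An infinite valence in $\mathbb Z^2*\mathbb Z$, and the theorems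

Take $A=\mathbb Z^2$ with $f^A_1,f^A_2$ the two coordinates, and $B=\mathbb Z$ with $f_1^B$ the identity and $f_2^B$ constant. For $a=(0,k)$ we have $f_1^A(a)=0$. So in $\mathcal T_1$ all the cosets $(0,k)B$, $k\neq 0$, are attached at the single vertex $(A,0)$, which therefore has infinite valence. Proposition 2(a) still gives an embedding into two trees, but these trees are not binary.

The first repair that suggests itself is to spread the branching out: attach the copy of $aB$ by a path spelling out which $a$ is meant, so that all valences become bounded. This stops working for the following reason. In a tree of bounded valence only finitely many vertices lie within a given distance of $(A,0)$, so the attaching paths have unbounded length. But $a$ and $ab$, with $b$ a generator of $B$, are neighbors in $G$, while their images lie at the two ends of the attaching path of $aB$. The new map is not Lipschitz.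

So information about the branch taken must be written later, along the rest of the path, with a bounded number of letters per step. Then two points that have already separated may have equal codes for a while, and the whole matter is to control this delay. This is done in Section 3, and for free products it finishes the proof. First we state the general problem.

**Definition.** Let $H_1,\dots,H_T\le G$ and put $\mathcal H=\bigsqcup_t(H_t\setminus\{1\})$. The group $G$ is *hyperbolic relative to* $H_1,\dots,H_T$ if there are a finite $X\subset G$, a finite $\mathcal R\subset F=F(X)*H_1*\dots*H_T$ and a constant $C$ such that $F\to G$ is onto with kernel normally generated by $\mathcal R$, and every word of length $m$ in $X^{\pm1}\sqcup\mathcal H$ that represents $1$ in $G$ equals in $F$ a product of at most $Cm$ conjugates of elements of $\mathcal R^{\pm1}$.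

For instance $A*B$ is hyperbolic relative to $\{A,B\}$: take $X=\emptyset$ and $\mathcal R=\emptyset$. With $T=0$ one gets the hyperbolic groups. The definition will enter only through the facts (O1)–(O4) of Section 4.

It is known that if each $H_t$ is virtually abelian, then $G$ embeds into a finite product of binary trees. Patrick S. Nairne, in "Embedding relatively hyperbolic groups into products of binary trees", arXiv:2412.16029 (2024), asks whether the condition "virtually abelian" can be removed: if the peripheral subgroups embed into finite products of binary trees, does $G$? It does.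

**Theorem A.** Let $G$ be finitely generated and hyperbolic relative to $H_1,\dots,H_T$. If each $H_t$ quasiisometrically embeds into a finite product of binary trees, then so does $G$.

**Theorem B.** Let $G$ be finitely generated, with finite symmetric generating set $X$, and hyperbolic relative to $H_1,\dots,H_T$.

(i) $G$ quasiisometrically embeds into a finite product of binary trees if and only if every $H_t$ does.

(ii) If $H_t$ embeds into a product of $n_t$ binary trees, then $N+R\sum_tn_t$ binary trees suffice for $G$, where $N,R$ depend only on $(G,\{H_t\},X)$ and not on the embeddings.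

(iii) If $H_t$ embeds into a product of $n_t$ simplicial trees, $n'_t$ of which have bounded valence, then $G$ embeds into a product of $N+R\sum_tn_t$ trees, of which $N+R\sum_tn_t'$ are binary.

The plan: Section 3 turns certain locally infinite trees into trees of bounded valence and settles free products. Sections 4–8 replace normal forms by hyperbolic geometry and embed $G$ into a product of explicit locally infinite trees. Sections 9–11 combine the two.

## 3. The stack diary

In this section $G$ is any group with a finite symmetric generating set $X$, and $N\ge1$ is a fixed integer. Let $\mathcal F$ be the set of nonempty subsets of $G$ with at most $N$ elements, with the Hausdorff metric $d_H$ of $d_X$: $d_H(a,a')$ is the least $r$ such that each of $a,a'$ lies in the $r$-neighborhood of the other. For $N=1$ this is $(G,d_X)$ itself. The set $\mathcal F$ is countable and $d_H$ is integer-valued. If $d_H(a,a')\le r$ with $r\ge1$, then $a'$ is a subset with at most $N$ elements of the $r$-neighborhood of $a$, which has at most $M=N(|X|+1)^r$ elements. There are at most $M^N$ such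 $a'$. So there is an integer $E\ge2$ such that balls of integer radius $r\ge1$ in $\mathcal F$ have at most $E^r$ elements.

**Step 1: addresses.** We give the points of $\mathcal F$ infinite binary names such that points at distance $r$ are told apart by the first $O(r)$ letters.

**Lemma 3.** There are a map $\mathbf c:\mathcal F\to\{0,1\}^{\mathbb N}$ and an integer $L_0\ge1$ such that for $a\neq a'$ the common prefix of $\mathbf c(a),\mathbf c(a')$ has length at most $L_0\,d_H(a,a')$.

*Proof.* For $j\ge0$ join distinct points of $\mathcal F$ at distance at most $2^j$. All degrees of this graph on a countable set are less than $E^{2^j}$, so going through an enumeration one can color it properly and greedily with $E^{2^j}$ colors. Write the colors as words $\chi_j(a)\in\{0,1\}^{h_j}$ with $h_j=E_12^j$ and $E_1=\lceil\log_2E\rceil$. Put $\mathbf c(a)=\chi_0(a)\chi_1(a)\chi_2(a)\cdots$. Given $a\ne a'$, let $j$ be minimal with $d_H(a,a')\le2^j$. Then $2^j\le2d_H(a,a')$ and $\chi_j(a)\neq\chi_j(a')$. So the common prefix is shorter than $h_0+\dots+h_j\le2E_12^j\le4E_1d_H(a,a')$. Take $L_0=4E_1$.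 $\square$

**Step 2: the diary.** Let $S$ be a rooted tree with a set of *marked* non-root vertices, such that every vertex has at most $D$ unmarked children; these get distinct labels in $\{1,\dots,D\}$. Marked children may be infinite in number. Let $\alpha:\{\text{marked vertices}\}\to\mathcal F$ be injective. For marked $w$ let $w^-$ be its last marked proper ancestor and put
$$\omega(w)=1+d_H(\alpha(w^-),\alpha(w)),$$
with $\{1\}$ in place of $\alpha(w^-)$ if there is no $w^-$. Let $L=2L_0$. The *note* $\mu(w)$ consists of the first $L\omega(w)$ letters of $\mathbf c(\alpha(w))$ followed by the end sign $\$$. Fix an integer $K\ge1$, the *rate*.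

For a vertex $v$ with root path $v_0,v_1,\dots,v_m=v$ run a stack, initially empty. At step $j=1,\dots,m$: if $v_j$ is marked, push $\mu(v_j)$ on top, its first letter uppermost; then pop $K$ letters (or all, if fewer). Let $\xi_j$ record "marked", or the label of $v_j$ if it is unmarked, together with the popped word. Put $\Xi(v)=\xi_1\cdots\xi_m$. This is a word over a finite alphabet depending only on $K$ and $D$. The map $\Xi$ preserves depth and sends edges to edges of the tree of words, so it is $1$-Lipschitz.

For example, let $K=1$ and let the vertices at depths $1$ and $3$ be marked, with notes (schematically) $011\$$ and $00\$$. Step 1 pushes $011\$$ and pops $0$; step 2 pops $1$; step 3 pushes $00\$$, the stack is $00\$1\$$, and $0$ is popped; steps 4, 5 pop $0$ and $\$$; steps 6, 7 pop $1$ and $\$$. The second note interrupts the first.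

Let $v,v'$ be vertices whose root paths coincide exactly up to depth $q$. Define the *delay* $s(v,v')$ to be $0$ if one of them is an ancestor of the other or they are equal. Otherwise it is the largest $s\ge 0$ such that the codes agree up to depth $q+s$. Since $\Xi$ preserves depth,
$$d(\Xi(v),\Xi(v'))=d(v,v')-2s(v,v').\tag{3}$$

**Why last in, first out.** Suppose a queue were used, so that the oldest letters are written first. In $\mathbb Z^2*\mathbb Z^2=A*B$, with coordinates as factor maps, mark in each $\mathcal T_i$ all $(Y,o)$ with $Y\ne A$, put $\alpha(Y,o)=\{e_Y\}$, and use the same labels in all copies of a tree. Let $a=(M,0)\in A$, $b=(1,0)$, $b'=(2,0)\in B$, $u=(0,k)\in A$, and $x=abu$, $x'=ab'u$ with $k\ge1$. In $\mathcal T_1$ the images lie in copies attached at $(aB,1)$ and $(aB,2)$, and their distance is $3$. In $\mathcal T_2$ both paths consist of the marked vertex $(aB,0)$, a marked vertex ($(abA,0)$ or $(ab'A,0)$), and $k$ unmarked steps with equal labels. If $K(k+2)\le LM$, a queue writes only letters of the note of $(aB,0)$ in these $k+2$ steps, so the two codes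 are equal. Thus the total distance of the codes is at most $3$, while $d_X(x,x')=2k+1$. An old long note blocks the new short one. In a stack the new note is written first.

**Step 3: what agreement costs.** The next lemma bounds the number of agreeing steps after a branching.

**Lemma 4.** Let the root paths $(v_j)$, $(v'_j)$ of two vertices coincide exactly up to depth $q$, with $v_{q+1}\neq v_{q+1}'$ both existing, and let the codes agree up to depth $q+s$, $s\ge1$. Then $v_{q+1},v'_{q+1}$ are marked, and the marked vertices at depths in $[q+1,q+s]$ occur at the same depths $q+s_1<\dots<q+s_l$ ($s_1=1$) on both paths; call them $w_j,w_j'$. With $\Delta_j=d_H(\alpha(w_j),\alpha(w'_j))\ge1$ we have for every $j\le l$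
$$K(s-s_j+1)\le(L_0+1)2^j\Delta_j+(L+1)\sum_{i=j+1}^l\omega(w_i).\tag{4}$$

*Proof.* *Marks.* The codes record marks and labels. If $v_{q+1},v'_{q+1}$ were unmarked, they would be children of $v_q=v_q'$ with equal labels, hence equal. So both are marked, and mark positions agree up to depth $q+s$. Since $w_j\ne w_j'$ and $\alpha$ is injective, $\Delta_j\ge1$.

*Synchronization.* View each stack as a list of unfinished notes, each with its number of letters already popped. After step $q$ the two lists are identical. We claim that through step $q+s$ the lists correspond entry by entry: corresponding entries are either the same old note, or $\mu(w_i)$ and $\mu(w_i')$ with the same $i$, with equal numbers of popped letters. This is preserved by a push, which happens at the same step in both processes. In particular the stacks are both empty or both nonempty. A single pop removes one letter from each of the two corresponding top entries, and these letters are equal because the codes agree. Since $\$$ occurs exactly at the end of a note, either both notes are finished by this pop or neither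 is.

*Exhausted notes.* Consequently, if $\mu(w_i)$ is exhausted by step $q+s$, then $\mu(w_i)=\mu(w'_i)$. So $\omega(w_i)=\omega(w_i')$, and $\mathbf c(\alpha(w_i)),\mathbf c(\alpha(w_i'))$ share $L\omega(w_i)$ letters. By Lemma 3, $2L_0\omega(w_i)\le L_0\Delta_i$, that is,
$$\omega(w_i)=\omega(w'_i)\le\Delta_i/2.\tag{5}$$

*The note $\mu(w_1)$ is not exhausted by step $q+s$.* The vertices $w_1,w'_1$ have the same last marked proper ancestor, or neither has one. So by the triangle inequality $\Delta_1\le(\omega(w_1)-1)+(\omega(w_1')-1)$. If $\mu(w_1)$ were exhausted, this would be $2\omega(w_1)-2$, contradicting $\Delta_1\ge2\omega(w_1)$ from (5). Hence during steps $q+1,\dots,q+s$ the stack never becomes empty, exactly $K$ letters are popped at each step, and all of them come from the notes of $w_1,\dots,w_l$.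

*Counting.* Let $P_i$ be the number of letters of $\mu(w_i)$ popped up to step $q+s$. They agree with those of $\mu(w_i')$, and at most one of them is $\$$. By Lemma 3, $P_i\le L_0\Delta_i+1\le(L_0+1)\Delta_i$. Fix $j$ and consider the steps $\ge q+s_j$. For $i<j$ the notes $\mu(w_{i+1}),\dots,\mu(w_j)$ have been pushed above $\mu(w_i)$, so letters of $\mu(w_i)$ are popped in these steps only after those notes are exhausted. If $\mu(w_{i'})$ with $i'\ge2$ is exhausted, then, since $w_{i'}^-=w_{i'-1}$ and $w_{i'}'^-=w'_{i'-1}$, (5) gives
$$\Delta_{i'-1}\le\Delta_{i'}+\omega(w_{i'})+\omega(w'_{i'})\le2\Delta_{i'}.$$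
So if letters of $\mu(w_i)$ are popped in these steps, then $\Delta_i\le2^{j-i}\Delta_j$. Hence notes with index $i\le j$ contribute at most $\sum_{i\le j}(L_0+1)2^{j-i}\Delta_j\le(L_0+1)2^j\Delta_j$ letters in steps $\ge q+s_j$. A note with $i>j$ contributes at most its length $L\omega(w_i)+1\le(L+1)\omega(w_i)$. The total number of letters popped in these steps is $K(s-s_j+1)$. $\square$

**Step 4: free products.** In a free product the case $j=1$ of (4) is already enough.

**Proposition 5.** If $A$ and $B$ embed into finite products of binary trees, so does $A*B$.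

*Proof.* Use the trees $\mathcal T_i$ of Section 1, $N=1$, $D=3$. Mark all $(Y,o)$ with $Y\neq A$, and put $\alpha(Y,o)=\{e_Y\}$. This is injective: if $e_Y\ne1$, the last syllable of $e_Y$ determines the type of $Y$, and $e_Y=1$ only for $Y=B$. Let $x\ne x'$, $\rho=d_X(x,x')$, and let $s\ge1$ be the delay of $\psi_i(x),\psi_i(x')$. In Lemma 4, $w_j=(Y_j,o)$ and $w_1'=(Y_1',o)$, and $w_1,w_1'$ are children of a common vertex in the copy of a coset $Y$. So $e_{Y_1},e_{Y_1'}$ are distinct elements of $Y$, and $x=e_{Y_1}u$, $x'=e_{Y_1'}u'$ with $u,u'$ reduced words starting in the factor other than that of $Y$. By normal forms, $\rho=d_X(e_{Y_1},e_{Y'_1})+|u|_X+|u'|_X$. Thus $\Delta_1\le\rho$. For $i\ge2$, $e_{Y_i}$ is $e_{Y_{i-1}}$ times one syllable of $u$, and these syllables are different ones. Since $1+|g|_X\le2|g|_X$ for a syllable $g$, $\sum_{i\ge2}\omega(w_i)\le2|u|_X\le2\rho$. Now (4) with $j=1$ gives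
$$Ks\le2(L_0+1)\rho+2(L+1)\rho=:C\rho,$$
where $C$ does not depend on $K$. By (2) and (3), the code distances summed over $i\le n$ are at least $(\rho-\lambda^2)/(\lambda+\lambda^2)-2nC\rho/K$. For $K$ large this is at least $\rho/(2(\lambda+\lambda^2))-1$. The coordinate maps are Lipschitz. Finish with Lemma 1. $\square$

For general $G$ we need a substitute for the trees $\mathcal T_i$, and for the two estimates $\Delta_1\le\rho$ and $\sum\omega(w_i)\le2\rho$.

## 4. The relative Cayley graph

From now on $G$ is as in Theorem A, and $X$ is a finite symmetric generating set. Let $\Gamma=\Gamma(G,X\sqcup\mathcal H)$ be the *relative Cayley graph*, with metric $d_\Gamma\le d_X$ on $G$. An edge labeled by a letter of $H_t\setminus\{1\}$ is an *$H_t$-edge*; its endpoints lie in one coset of $H_t$. Put $|x|=d_\Gamma(1,x)$ and $(x|y)=\frac12(|x|+|y|-d_\Gamma(x,y))$. "Geodesic" means geodesic in $\Gamma$ between vertices, and $[x,y]$ is some geodesic. For each $x\in G$ fix a geodesic $p_x$ from $1$ to $x$ with vertices $p_x(0),\dots,p_x(|x|)$.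

*Example.* In $A*B$, with $X=X_A\cup X_B$, $|g|$ is the number of syllables. If $x=wau$ and $y=wa'v$ are reduced, with $a\neq a'$ in $A$ and $w$ of $p$ syllables, then $d_\Gamma(x,y)=|u|+|v|+1$ and $(x|y)=p+\frac12$.

A *component* of a path is a maximal nontrivial subpath all of whose edges are $H_t$-edges for one $t$. A component of a closed path is *isolated* if no other $H_t$-component of it lies in the same coset of $H_t$. We cite the following facts.

* **(O1)** $\Gamma$ is hyperbolic (Osin, *Relatively hyperbolic groups*, Mem. AMS 843 (2006), Cor. 2.54).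
* **(O2)** There is an integer $\nu\ge1$ such that for each geodesic triangle in $\Gamma$ every vertex of one side is at $d_X$-distance less than $\nu$ from a vertex of the union of the other two sides (Osin, ibid., Thm 3.26).
* **(O3)** There are a finite $\Omega\subset G$ and a constant $D_0$ such that, if one side of an $n$-gon in $\Gamma$ is an isolated component of the $n$-gon and the other sides are geodesics, then the $\Omega$-length of that side is at most $D_0n$ (Osin, *Peripheral fillings of relatively hyperbolic groups*, Invent. Math. 167 (2007), Prop. 3.2).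
* **(O4)** Each $H_t$ is finitely generated and undistorted in $G$, that is, its word metric and $d_X|_{H_t}$ bound each other up to constant factors (Osin, Mem. AMS, Prop. 2.29 and Lemma 5.4).

Since $\Omega$ is finite, (O3) gives an integer $\theta\ge1$ bounding the $d_X$-distance between the endpoints of such a side whenever $n\le4$. An $H_t$-edge that is a side of a polygon is an isolated component as soon as no other side contains an $H_t$-edge with endpoints in the same coset of $H_t$. Constant sides may be deleted. The strength of (O2) and (O3) is that the conclusions are in $d_X$, although the hypotheses are about $\Gamma$.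

Put $\langle x,y\rangle=(x|y)$ for $x\ne y$ and $\langle x,x\rangle=\infty$. By (O1) there is an integer $\delta\ge1$ with $\langle x,z\rangle\ge\min(\langle x,y\rangle,\langle y,z\rangle)-\delta$ for all $x,y,z\in G$. Hence along a sequence of $k+1$ points the product of the endpoints is at least the minimum over the $k$ links minus $(k-1)\delta$. We use freely:

* a vertex $u$ on $[x,y]$ has $|u|\ge(x|y)$ (average $|u|\ge|x|-d_\Gamma(x,u)$ and $|u|\ge|y|-d_\Gamma(y,u)$), and $(x|y)\le|x|$;
* if $g$ lies on a geodesic $[1,z]$, then $\langle g,z\rangle\ge|g|$;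
* $\langle g,h\rangle\ge|g|-d_\Gamma(g,h)$, since $|h|\ge|g|-d_\Gamma(g,h)$.

**Lemma 6.** Let $g$ be on a geodesic from $1$ to $z$, $|g|=n$, and $\langle x,z\rangle\ge n+\nu+1$. Then $d_X(g,p_x(m))\le\nu$ for some $m\le|x|$ with $|m-n|\le\nu$.

*Proof.* Apply (O2) to the triangle with sides $p_x$, $[1,z]\ni g$ and $[x,z]$ (the last is constant if $x=z$). There is a vertex $u\in p_x\cup[x,z]$ with $d_X(g,u)<\nu$, so $\big||u|-n\big|<\nu$. If $x\ne z$ and $u\in[x,z]$, then $|u|\ge(x|z)\ge n+\nu+1$, a contradiction. So $u\in p_x$ (for $x=z$ the constant side lies on $p_x$), and $u=p_x(m)$ with $m=|u|$. $\square$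

## 5. Projections to cosets

Here we find what replaces "the syllable of $x$ in the coset $Y$". Cosets of $H_t$ and of $H_{t'}$ with $t\ne t'$ are always counted separately. Let $Y\in G/H_t$. A geodesic *penetrates* $Y$ if it has an $H_t$-edge with endpoints in $Y$. It has at most one such edge: if $(a',b')$ and later $(a,b)$ were two, then $d_\Gamma(a',b)\le1$, although they are at distance at least $2$ along the geodesic. Let $\pi_Y(x)$ be a fixed choice of a $d_\Gamma$-closest point of $Y$ to $x$, and put
$$d_Y(x,y)=d_X(\pi_Y(x),\pi_Y(y)),\qquad e_Y=\pi_Y(1),\qquad n_Y=|e_Y|.$$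
Every $y\in Y$ has $n_Y\le|y|\le n_Y+1$. A geodesic $[x,\pi_Y(x)]$ does not penetrate $Y$, since the earlier endpoint of such an edge would be a point of $Y$ closer to $x$.

*Example.* In $A*B$ let $Y=wA$ with $w$ not ending in $A$. Then $e_Y=w$. If $x=wau$ is reduced with $a\in A\setminus\{1\}$, then $\pi_Y(x)=wa$ and $d_Y(1,x)=|a|_X$. If $x$ is not of this form, then $\pi_Y(x)=w$ and $d_Y(1,x)=0$.

**Lemma 7.** Let $\gamma$ be a geodesic from $x$ to $y$ and $Y\in G/H_t$.

1. If $\gamma$ does not penetrate $Y$, then $d_Y(x,y)\le\theta$. In particular $d_Y(x,y)\le\theta$ if $d_X(x,y)=1$, or if $\langle x,y\rangle>n_Y+1$.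
2. If $\gamma$ penetrates $Y$ in the edge $(a,b)$, with $a$ nearer $x$, then $d_X(a,\pi_Y(x))\le\theta$ and $d_X(b,\pi_Y(y))\le\theta$.
3. If $x=1$ and $\gamma$ penetrates $Y$ in $(a,b)$, with $a$ nearer $1$, then $|a|=n_Y$, $|b|=n_Y+1$ and $d_X(a,e_Y)\le\theta$.

*Proof.* (1) If $\pi_Y(x)\ne\pi_Y(y)$, the $H_t$-edge between them is a side of the polygon whose other sides are $[x,\pi_Y(x)]$, $\gamma$ and $[y,\pi_Y(y)]$. None of these penetrates $Y$, so the edge is an isolated component, and (O3) applies. If $d_X(x,y)=1$, take for $\gamma$ the edge labeled by a letter of $X$; it contains no $H_t$-edge. If $\infty>\langle x,y\rangle>n_Y+1$, every vertex $u$ of $[x,y]$ has $|u|>n_Y+1$, so $[x,y]$ misses $Y$. If $x=y$ the claim is trivial.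

(2) If $a\ne\pi_Y(x)$, the $H_t$-edge from $a$ to $\pi_Y(x)$ is isolated in the polygon whose other sides are the part of $\gamma$ from $x$ to $a$ and $[x,\pi_Y(x)]$, because $\gamma$ has no $H_t$-edge in $Y$ before $a$. Apply (O3). Likewise for $b$.

(3) $n_Y\le|a|$ and $|a|+1=|b|\le n_Y+1$ give the first two equalities. The third claim is (2), as $\pi_Y(1)=e_Y$. $\square$

## 6. Separated systems and their trees

In $A*B$ the sets $\{x : x \text{ has a nontrivial syllable in } Y\}$ are nested or disjoint, and this is why they form a tree. In general one would try $V_Y=\{x:d_Y(1,x)>\kappa\}$. If $V_Y$ and $V_{Y'}$ meet and $n_{Y'}$ is much larger than $n_Y$, then Lemma 7(1) shows that $d_Y(1,\cdot)$ varies on $V_{Y'}$ by at most $\theta$ (products of points of $V_{Y'}$ are large; see Section 7). But it may cross the threshold $\kappa$ there, so Lemma 7 does not give $V_{Y'}\subset V_Y$, and there is no tree. The cure is to use only levels in one residue class modulo a large $R$, and to enlarge each set by everything of higher level that touches it, directly or through a chain. The point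 to prove is that long chains do not drift away.

**Constants.** Put
$$N=(2\nu+1)\,|B_{d_X}(1,\nu)|,\quad b_k=\nu+1+(N+1-k)\delta\ (0\le k\le N),\quad \beta=b_0+2,\quad \sigma=\beta+2\delta,$$
$$\beta'=\beta+4\delta,\quad \nu_1=\nu+\theta,\quad R=4(\beta+\nu_1+4\delta),\quad\kappa=2\theta.$$
Since $N\ge3$, we have $\beta\ge\nu+3+4\delta$. As $R-\beta'=3\beta+4\nu_1+12\delta$, the following hold:
$$R-\beta'-2\delta\ge\beta,\quad R-\beta'-\delta\ge\sigma,\quad R-\beta'\ge\nu+1+\delta,\quad R>2\nu_1,\quad R-\nu_1>\sigma+3\delta+\nu,\quad R>\sigma+\delta+1 .\tag{6}$$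

**Definition.** A *system* $\mathcal U$ is an indexed family of nonempty sets $U\subset G$ with levels $n(U)\in\mathbb Z_{\ge0}$, all levels congruent modulo $R$, such that

* (S1) $x,y\in U\Rightarrow\langle x,y\rangle\ge n(U)-\beta$;
* (S2) if $U\ne U'$ have the same level, $x\in U$, $y\in U'$, then $\langle x,y\rangle<n(U)+\beta$;
* (S3) $x\in U\Rightarrow|x|\ge n(U)$.

*Example.* In a free group with $T=0$ and $X$ a symmetrized basis, let $U_g$ be the set of reduced words with prefix $g$, for $|g|\in R\mathbb Z_{\ge0}$, with level $|g|$. Two words in $U_g$ share at least $|g|$ letters; words in $U_g,U_{g'}$ with $|g|=|g'|$, $g\neq g'$ share fewer. So this is a system.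

Put $U^+=\{y:\exists u\in U,\ \langle u,y\rangle\ge n(U)+\sigma\}\supset U$. A *chain* from a set $Z\subset G$ is a sequence $V_1,\dots,V_m\in\mathcal U$ ($m\ge1$) with $V_1^+\cap Z\ne\emptyset$ and $V_i^+\cap V_{i-1}^+\neq\emptyset$ for $i\ge2$. Let $\hat U$ be the union of $U$ and all $V_m^+$, over all chains $V_1,\dots,V_m$ from $U$ with all $n(V_i)>n(U)$. In the free group example $U_g^+\subset U_g$, so a chain from $U_g$ of higher levels stays inside $U_g$, and $\hat U_g=U_g$.

**Step 1: chains do not drift.**

**Lemma 8.** If $V_1,\dots,V_m$ is a chain from $Z$ with all $n(V_i)\ge\ell$, then for each $z\in V_m^+$ there is $y\in Z$ with $\langle z,y\rangle\ge\ell-\beta'$.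

*Proof.* Induction on $m$, for all $Z$ and $\ell$. If $V_i=V_{i'}$ with $i<i'$, delete $V_{i+1},\dots,V_{i'}$; what remains is a shorter chain from $Z$ with the same last member, and induction applies. So assume the $V_i$ are distinct. Let $\ell_0=\min n(V_i)\ge\ell$. A member of the chain of level greater than $\ell_0$ has level at least $\ell_0+R$.

*Only one index has level $\ell_0$.* Otherwise take two consecutive such indices $i<i'$. We find $y\in V_i^+$ and $z'\in V_{i'}^+$ with $\langle z',y\rangle\ge\ell_0+R-\beta'$. If $i'=i+1$, take $y=z'\in V_i^+\cap V_{i'}^+$. Otherwise choose $z'\in V_{i'-1}^+\cap V_{i'}^+$ and apply induction to the chain $V_{i+1},\dots,V_{i'-1}$ from $V_i^+$, whose levels are at least $\ell_0+R$. Choose $u\in V_i$, $u'\in V_{i'}$ with $\langle u,y\rangle,\langle u',z'\rangle\ge\ell_0+\sigma$. Along $u,y,z',u'$ we get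
$$\langle u,u'\rangle\ge\ell_0+\min(\sigma,R-\beta')-2\delta\ge\ell_0+\beta$$
by (6), contradicting (S2).

*Conclusion.* Let $i$ be the unique index of level $\ell_0$. If $i=1$, choose $z_1=y\in V_1^+\cap Z$. If $i>1$, choose $z_1\in V_{i-1}^+\cap V_i^+$; induction for the chain $V_1,\dots,V_{i-1}$ from $Z$ gives $y\in Z$ with $\langle z_1,y\rangle\ge\ell_0+R-\beta'$. Likewise there is $y_2\in V_i^+$ with $\langle z,y_2\rangle\ge\ell_0+R-\beta'$: if $i=m$ take $y_2=z$, and otherwise use the chain $V_{i+1},\dots,V_m$ from $V_i^+$. Choose $u_1,u_2\in V_i$ with $\langle u_1,z_1\rangle,\langle u_2,y_2\rangle\ge\ell_0+\sigma$. By (S1), $\langle u_1,u_2\rangle\ge\ell_0-\beta$. Along the six points $z,y_2,u_2,u_1,z_1,y$ we get $\langle z,y\rangle\ge\ell_0-\beta-4\delta=\ell_0-\beta'\ge\ell-\beta'$. $\square$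

The drop $\beta'$ occurs only once, at the member of lowest level; the excursions between are paid for by $R$.

**Step 2: the enlarged sets are nested or disjoint.**

**Lemma 9.** For members of a system:

* (H1) Each $x\in\hat U$ has $u\in U$ with $\langle x,u\rangle\ge n(U)+R-\beta'$. Hence $\hat U\subset U^+$, and $|x|\ge n(U)$.
* (H2) Distinct $U,V$ of equal level have $\hat U\cap\hat V=\emptyset$.
* (H3) If $n(V)>n(U)$ and $\hat U\cap\hat V\neq\emptyset$, then $\hat V\subset V^+\subset\hat U$.
* (H4) If $x\in\hat V$ and $\langle x,y\rangle\ge n(V)+\sigma+\delta$, then $y\in V^+$.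

*Proof.* (H1) If $x\in U$ take $u=x$. Otherwise $x\in V_m^+$ for a chain from $U$ with levels at least $n(U)+R$; apply Lemma 8 with $Z=U$, $\ell=n(U)+R$. Since $R-\beta'\ge\sigma$, $x\in U^+$. If $x\neq u$, then $|x|\ge(x|u)\ge n(U)$; if $x=u$, use (S3).

(H2) A common point would give $u\in U$, $v\in V$ with $\langle u,v\rangle\ge n(U)+R-\beta'-\delta\ge n(U)+\beta$, contradicting (S2).

(H3) Let $x\in\hat U\cap\hat V$. By (H1), $x\in V^+$ and $\hat V\subset V^+$. If $x\in U$, then $V$ alone is a chain from $U$ of level greater than $n(U)$. Otherwise $x\in V_m^+$ for a chain as in the definition of $\hat U$, and $V$ may be appended. In both cases $V^+\subset\hat U$.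

(H4) Take $v\in V$ with $\langle x,v\rangle\ge n(V)+R-\beta'$. Then $\langle v,y\rangle\ge n(V)+\min(\sigma+\delta,R-\beta')-\delta\ge n(V)+\sigma$ by (6). $\square$

**Step 3: the tree.** For $x\in G$ let $\mathrm{ch}(x)=\{U:x\in\hat U\}$. By (H1)–(H3) it is finite (levels are at most $|x|$), it has at most one member per level, and the sets $\hat U$, $U\in\mathrm{ch}(x)$, decrease as the level grows. Define a rooted tree $S(\mathcal U)$ on $\{o\}\sqcup\mathcal U$: the proper ancestors of $V$, besides the root $o$, are the $U$ with $n(U)<n(V)$ and $\hat V\subset\hat U$. By (H3) these are exactly the members of $\mathrm{ch}(x)$ of level less than $n(V)$, for any $x\in\hat V$. So they are finite in number and linearly ordered by ancestry, and we have a tree. Moreover $\mathrm{ch}(x)$ is the path, minus $o$, from $o$ to a vertex $\varphi(x)$. If $V\in\mathrm{ch}(x)\cap\mathrm{ch}(y)$, all ancestors of $V$ other than $o$ are in $\mathrm{ch}(x)\cap\mathrm{ch}(y)$. So this intersection is an initial segment of both, and $d(\varphi(x),\varphi(y))$ is the number of members of $\mathrm{ch}(x),\mathrm{ch}(y)$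 that are not common. Two more properties:

* (H5) If $x\in\hat U_2$, $U_1\neq o$ is a proper ancestor of $U_2$, and $y\notin\hat U_1$, then $\langle x,y\rangle<n(U_2)+\sigma+\delta$. Otherwise $y\in U_2^+$ by (H4), and $U_2^+\subset\hat U_1$ by (H3).
* (H6) If $d_X(x,y)=1$, at most two members of $\mathrm{ch}(x)$ are not in $\mathrm{ch}(y)$. Suppose $U_1,U_2,U_3$, of increasing levels, were missing. Then (H5) and (6) give
$$(x|y)<n(U_2)+\sigma+\delta\le n(U_3)-R+\sigma+\delta\le|x|-R+\sigma+\delta<|x|-1,$$
while $(x|y)\ge|x|-d_\Gamma(x,y)\ge|x|-1$.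

## 7. Level sets and deep cosets

We need one family of systems that sees $d_\Gamma$, and one that sees the distances travelled inside cosets.

**The systems $\mathcal A_c$, $0\le c\le N-1$.** In a free group the point at level $n$ on the way to $x$ is the prefix of length $n$. In general there are several candidates, and the set of candidates depends on how closely one looks. For $n\in R\mathbb Z_{\ge0}$ and $0\le k\le N$ put
$$Q_n^k(x)=\{g:|g|=n,\ \exists z\text{ with }\langle x,z\rangle\ge n+b_k\text{ and }g\text{ on a geodesic }[1,z]\}.$$
Since $b_k\ge\nu+1$, Lemma 6 puts each such $g$ within $d_X$-distance $\nu$ of one of at most $2\nu+1$ points of $p_x$, so $|Q_n^k(x)|\le N$. If $|x|\ge n$ it is nonempty (take $z=x$). As $b_{k+1}=b_k-\delta$, we have $Q_n^k(x)\subset Q_n^{k+1}(x)$, and for $0\le k\le N-1$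
$$\langle x,y\rangle\ge n+b_0\ \Rightarrow\ Q_n^k(y)\subset Q_n^{k+1}(x),\tag{7}$$
because $\langle y,z\rangle\ge n+b_k$ gives $\langle x,z\rangle\ge n+b_k-\delta$. Let $\mathcal A_c$ consist of the nonempty sets
$$U_{n,F}=\{x:|x|\ge n,\ Q_n^c(x)=Q_n^{c+1}(x)=F\},\quad\text{with level } n.$$
In a free group, $Q_n^k(x)$ is the one-point set of the prefix of length $n$ if $|x|\ge n$, for every $k$, and we are back at the sets $U_g$.

**Lemma 10.** $\mathcal A_c$ is a system. For every $x$ and every $n\in R\mathbb Z_{\ge0}$ with $n\le|x|$, some $\mathcal A_c$ has a member of level $n$ containing $x$.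

*Proof.* (S3) is clear. (S2): if $\langle x,y\rangle\ge n+b_0$, $x\in U_{n,F}$, $y\in U_{n,F'}$, then by (7) $F=Q_n^c(x)\subset Q_n^{c+1}(y)=F'$, and symmetrically $F'\subset F$. So $F\ne F'$ forces $\langle x,y\rangle<n+b_0<n+\beta$. (S1): let $x,y\in U_{n,F}$ and $g\in F$. With the corresponding $z$ we get $\langle x,g\rangle\ge\min(\langle x,z\rangle,\langle z,g\rangle)-\delta\ge n-\delta$, similarly for $y$, and hence $\langle x,y\rangle\ge n-2\delta\ge n-\beta$. Finally, $Q_n^0(x)\subset\dots\subset Q_n^N(x)$ are $N+1$ nested sets with between $1$ and $N$ elements, so two consecutive ones coincide. $\square$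

**The systems $\mathcal B_{t,r}$, $1\le t\le T$, $0\le r<R$.** These are the sets $V_Y=\{x:d_Y(1,x)>\kappa\}$, indexed by those $Y\in G/H_t$ with $n_Y\equiv r$ mod $R$ and $V_Y\ne\emptyset$, with level $n_Y$. If $x\in V_Y$, every geodesic $[1,x]$ penetrates $Y$ (Lemma 7(1), as $\kappa\ge\theta$), and it does so from level $n_Y$ to level $n_Y+1$ (Lemma 7(3)).

**Lemma 11.** $\mathcal B_{t,r}$ is a system.

*Proof.* (S3) follows from the last remark. (S1): for $x,y\in V_Y$ the points $p_x(n_Y),p_y(n_Y)\in Y$ are at $d_\Gamma$-distance at most $1$. Along $x,p_x(n_Y),p_y(n_Y),y$ we get $\langle x,y\rangle\ge n_Y-1-2\delta\ge n_Y-\beta$. (S2): let $Y\ne Y'$ have level $n$, $x\in V_Y$, $y\in V_{Y'}$, and suppose $\langle x,y\rangle\ge n+2$. By Lemma 7(1), $d_Y(x,y)\le\theta$, so $d_Y(1,y)>\kappa-\theta=\theta$. Then $p_y$ penetrates both $Y$ and $Y'$, both in the edge $(p_y(n),p_y(n+1))$. This is impossible as $Y\cap Y'=\emptyset$. So $\langle x,y\rangle<n+2\le n+\beta$. $\square$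

## 8. An embedding into locally infinite trees

By (O4), the hypothesis on $H_t$ may be used for $d_X|_{H_t}$. So suppose that $(H_t,d_X)$ embeds into $\prod_{i\le n_t}T_{t,i}$, where the $T_{t,i}$ are any simplicial trees. Valences play no role in this section. As in Section 1 we take $f_t=(f_{t,i})$ with vertex values and a common $\lambda\ge1$ as in (1), and root $T_{t,i}$ at $o=f_{t,i}(1)$. For $Y\in G/H_t$ and $y\in Y$ put $f_{Y,i}(y)=f_{t,i}(e_Y^{-1}y)$. Thus $f_{Y,i}(e_Y)=o$, and (1) holds for $f_{Y,i}$ on $(Y,d_X)$. The trees are:

* $S_c=S(\mathcal A_c)$ with $\varphi_c:G\to S_c$, $0\le c\le N-1$;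
* $\mathcal T=\mathcal T_{t,r,i}$: take a root $\hat o$ and a copy $\{Y\}\times T_{t,i}$ for each non-root vertex $Y$ (that is, $V_Y$) of $S(\mathcal B_{t,r})$. Join $(Y,o)$ to $\hat o$ if the parent of $Y$ in $S(\mathcal B_{t,r})$ is the root, and to $(Y_1,f_{Y_1,i}(\pi_{Y_1}(e_Y)))$ if the parent is $Y_1$. Put $\psi(x)=\hat o$ if $\mathrm{ch}(x)=\emptyset$, and $\psi(x)=(Y,f_{Y,i}(\pi_Y(x)))$ with $Y$ the last element of $\mathrm{ch}(x)$ otherwise.

There are $N+R\sum_tn_t$ trees. If $\mathrm{ch}(x)=\{Y_1,\dots,Y_m\}$ in order of increasing level, put $o_j=\pi_{Y_j}(e_{Y_{j+1}})$ for $j<m$ and $o_m=\pi_{Y_m}(x)$. The path from $\hat o$ to $\psi(x)$ runs in the copy of $Y_j$ from $o$ to $f_{Y_j,i}(o_j)$, for $j=1,\dots,m$ in turn, with one joining edge before each copy. For $j<m$ the exit point $o_j$ depends only on $Y_j,Y_{j+1}$, yet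
$$d_X(o_j,\pi_{Y_j}(x))\le\theta.\tag{8}$$
This is trivial for $j=m$. For $j<m$ put $n'=n_{Y_{j+1}}$. By (H1) there is $v\in V_{Y_{j+1}}$ with $\langle x,v\rangle\ge n'+R-\beta'\ge n'$. Also $\langle v,p_v(n')\rangle\ge n'$, and $\langle p_v(n'),e_{Y_{j+1}}\rangle\ge n'-1$ since both points lie in $Y_{j+1}$. So $\langle x,e_{Y_{j+1}}\rangle\ge n'-1-2\delta\ge n_{Y_j}+R-1-2\delta>n_{Y_j}+1$, and Lemma 7(1) gives (8).

**Step 1: the upper bound.**

**Lemma 12.** All maps $\varphi_c$ and $\psi_{t,r,i}$ are Lipschitz for $d_X$.

*Proof.* Let $d_X(x,y)=1$. By (H6), $d(\varphi_c(x),\varphi_c(y))\le4$. In $\mathcal T$, each of $\mathrm{ch}(x),\mathrm{ch}(y)$ has at most two elements that are not common. If, say, $x\in\hat V_Y$ and $y\notin\hat V_Y$, then $y\notin V_Y$, so $d_Y(1,y)\le\kappa$, and by Lemma 7(1) $d_Y(1,x)\le\kappa+\theta$. By (8) the path of $x$ moves in the copy of $Y$ by at most $\lambda(\kappa+2\theta)$. In the last common copy $Y$ (if there is one), by (8) and $d_Y(x,y)\le\theta$, the exit positions of the two paths are at distance at most $3\lambda\theta$. Adding the joining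 edges, $d(\psi(x),\psi(y))\le3\lambda\theta+4(\lambda(\kappa+2\theta)+1)$. $\square$

**Step 2: the lower bound.** For a geodesic $\gamma$ let $\ell(\gamma)=\sum d_X(a,b)$, the sum over its edges $(a,b)$.

**Proposition 13.** Let $\Sigma(x,y)=\sum_cd(\varphi_c(x),\varphi_c(y))+\sum_{t,r,i}d(\psi_{t,r,i}(x),\psi_{t,r,i}(y))$. There is $C_1\ge1$ with
$$d_X(x,y)\le\ell(\gamma)\le C_1\Sigma(x,y)+C_1$$
for every geodesic $\gamma$ from $x$ to $y$. Consequently there is $C_2$ with $\ell(\gamma)\le C_2d_X(x,y)+C_2$, and every vertex $z$ of $\gamma$ has $d_X(x,z),d_X(y,z)\le C_2d_X(x,y)+C_2$.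

*Proof.* Let $x\ne y$ and $\kappa'=2(\kappa+2\theta+\lambda^2)$. By Lemma 7(2), an $H_t$-edge of $\gamma$ in $Y$ has $d_X$-length at most $d_Y(x,y)+2\theta$; an edge labeled by $X$ has length $1$. So
$$\ell(\gamma)\le(1+\kappa'+2\theta)\,d_\Gamma(x,y)+\sum_Yd_Y(x,y),\tag{9}$$
the sum over the cosets $Y$ (for all $t$) penetrated by $\gamma$ with $d_Y(x,y)>\kappa'$.

*The trees $S_c$ see $d_\Gamma$.* Let $n\in R\mathbb Z_{\ge0}$ with $(x|y)+\beta+\delta<n\le|x|$. By Lemma 10, $x\in U$ for some $c$ and some $U\in\mathcal A_c$ of level $n$. If $y\in\hat U$, then (H1) gives $u\in U$ with $\langle y,u\rangle\ge n$, and $\langle u,x\rangle\ge n-\beta$ by (S1), so $(x|y)\ge n-\beta-\delta$, a contradiction. So $U\in\mathrm{ch}(x)\setminus\mathrm{ch}(y)$. There are at least $(|x|-(x|y)-\beta-\delta)/R-1$ such $n$. Counting likewise for $y$ and adding,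
$$\sum_cd(\varphi_c(x),\varphi_c(y))\ge\frac{d_\Gamma(x,y)-2\beta-2\delta}R-2.$$

*The trees $\mathcal T_{t,r,i}$ see the large $d_Y$.* Let $Y\in G/H_t$, $n_Y\equiv r$ mod $R$, $d_Y(x,y)>\kappa'$. Since $d_Y(1,x)+d_Y(1,y)>\kappa'\ge2\kappa$, at least one of $x,y$ is in $V_Y$, so $Y$ is a vertex of $S(\mathcal B_{t,r})$.

(i) Suppose $x,y\in\hat V_Y$. Then $Y$ is the last common element of $\mathrm{ch}(x),\mathrm{ch}(y)$. Otherwise the next element $Y''$ is common, by (8) both $\pi_Y(x),\pi_Y(y)$ are within $\theta$ of $\pi_Y(e_{Y''})$, and $d_Y(x,y)\le2\theta<\kappa'$. So the geodesic from $\psi_{t,r,i}(x)$ to $\psi_{t,r,i}(y)$ contains, in the copy of $Y$, the segment between the $f_{Y,i}$-images of the two exit points. These do not depend on $i$, and by (8) they are at $d_X$-distance at least $d_Y(x,y)-2\theta$.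

(ii) Suppose, say, $x\in\hat V_Y\not\ni y$. Then $y\notin V_Y$, so $d_Y(1,y)\le\kappa$. The path of $y$ does not enter the copy of $Y$, so the geodesic contains, in this copy, the segment from $o=f_{Y,i}(e_Y)$ to the $f_{Y,i}$-image of the exit point of $x$. That point is independent of $i$ and, by (8), at $d_X$-distance at least $d_Y(1,x)-\theta\ge d_Y(x,y)-\kappa-\theta$ from $e_Y$.

In both cases, by (1), the lengths of these segments summed over $i$ are at least $(d_Y(x,y)-\kappa-2\theta)/\lambda-\lambda\ge d_Y(x,y)/(2\lambda)$, because $d_Y(x,y)>\kappa'$. Different $Y$ use disjoint copies. Hence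
$$\sum_{t,r,i}d(\psi_{t,r,i}(x),\psi_{t,r,i}(y))\ge\frac1{2\lambda}\sum_{Y:\,d_Y(x,y)>\kappa'}d_Y(x,y).$$

Inserting both estimates in (9) gives the first claim. The claim on $\ell(\gamma)$ follows with Lemma 12, and $d_X(x,z),d_X(z,y)\le\ell(\gamma)$. $\square$

So $G$ embeds into $\prod_cS_c\times\prod_{t,r,i}\mathcal T_{t,r,i}$, a product of trees that are in general locally infinite. The last claim of Proposition 13, that a geodesic of $\Gamma$ with all its edges measured in $d_X$ is not much longer than $d_X(x,y)$, will be used as often as the embedding itself.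

## 9. Diaries on these trees, and positions along $p_x$

Apply the diary of Section 3 with the $N$ of Section 6.

* In $S_c$ all non-root vertices are marked, and $\alpha(U_{n,F})=F$. This is injective since $n=|g|$ for $g\in F$, and $|F|\le N$.
* In $\mathcal T_{t,r,i}$, for $T_{t,i}$ of bounded valence, the marked vertices are the $(Y,o)$, with $\alpha(Y,o)=\{e_Y\}$. This is injective because distinct cosets of $H_t$ are disjoint. A vertex has no more unmarked children than the valence bound of $T_{t,i}$ allows; if $T_{t,i}$ is binary, there are at most $3$. This is the only use of bounded valence.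

For a free product the branching point of $x,x'$ was sharp, and (4) with $j=1$ sufficed. Here the first marked vertices after the branching may be unreliable, because of the enlargement from $V_Y$ to $\hat V_Y$. By (H5) the trouble is over at the third one: we shall use (4) with $j=3$, or with a smaller $j$ when the paths travel far in a copy.

*Convention.* Fix $x\ne x'$ in $G$ and put $\rho=d_X(x,x')$. The letter $C$ denotes constants, possibly different at each occurrence, independent of $x,x'$ and $K$. Put $\mathrm{len}_m=d_X(p_x(m),p_x(m+1))\ge1$ for $0\le m<|x|$.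

**Lemma 14.** If $x\in\hat U_{n,F}$ (in $\mathcal A_c$) and $g\in F$, or if $x\in\hat V_Y$, $n=n_Y$ and $g=e_Y$, then $d_X(g,p_x(m))\le\nu_1$ for some $m\le|x|$ with $|m-n|\le\nu_1$.

*Proof.* First case: (H1) gives $u\in U_{n,F}$ with $\langle x,u\rangle\ge n+R-\beta'$, and $g\in Q_n^c(u)$ gives $z$ with $\langle u,z\rangle\ge n+b_c\ge n+b_N=n+\nu+1+\delta$ and $g$ on a geodesic $[1,z]$. By (6), $\langle x,z\rangle\ge n+\nu+1$. Use Lemma 6. Second case: (H1) gives $v\in V_Y$ with $\langle x,v\rangle\ge n+R-\beta'\ge n+\nu+1$. Lemma 6, with $z=v$, applies to $p_v(n)$, and $d_X(p_v(n),e_Y)\le\theta$ by Lemma 7(3). $\square$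

**Lemma 15.** If $m\le|x|$ and $m>(x|x')+\nu+2\delta$, then $d_X(p_x(m),x)\le C(\rho+1)$. For every $m\le|x|$, $\sum_{m\le k<|x|}\mathrm{len}_k\le C_2d_X(p_x(m),x)+C_2$.

*Proof.* By (O2) for the triangle $p_x,p_{x'},[x,x']$, some vertex $u\in p_{x'}\cup[x,x']$ has $d_X(p_x(m),u)<\nu$. If $u\in p_{x'}$, then $\langle x,p_x(m)\rangle\ge m$, $\langle p_x(m),u\rangle\ge m-\nu$ and $\langle u,x'\rangle\ge|u|\ge m-\nu$ give $(x|x')\ge m-\nu-2\delta$, a contradiction. So $u\in[x,x']$, and Proposition 13 bounds $d_X(u,x)$ by $C_2\rho+C_2$. The second claim is Proposition 13 for a subpath of $p_x$. $\square$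

To apply Lemma 15 we use that, for levels $n_2<n_3$ congruent modulo $R$,
$$(x|x')<n_2+\sigma+\delta\ \text{ and }\ m\ge n_3-\nu_1\quad\Longrightarrow\quad m>(x|x')+\nu+2\delta.\tag{10}$$
Indeed $m\ge n_2+R-\nu_1$, and $R-\nu_1>\sigma+3\delta+\nu$ by (6).

## 10. Bounding the delays

**Proposition 16.** The delay $s$ of $\varphi_c(x),\varphi_c(x')$ in $S_c$ satisfies $s\le2+C(\rho+1)/K$.

*Proof.* Let $s\ge3$. In Lemma 4 all vertices are marked, so $s_j=j$ and $l=s$. Write $w_j=U_{n_j,F_j}$, $w_j'=U_{n_j',F_j'}$.

**Step 1: the part of $p_x$ beyond level $n_3-\nu_1$ is short.** The only vertex of the path of $x'$ at the depth of $w_1$ is $w_1'\ne w_1$, so $w_1\notin\mathrm{ch}(x')$. By (H5), applied to $w_1,w_2$, $(x|x')<n_2+\sigma+\delta$. The levels are nonnegative multiples of $R$, so $n_3\ge2R>\nu_1$. Put $m_*=n_3-\nu_1$; by Lemma 14, $m_*\le|x|$. By (10) and Lemma 15, $d_X(p_x(m_*),x)\le C(\rho+1)$, and so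
$$\Lambda:=\sum_{m_*\le m<|x|}\mathrm{len}_m\le C(\rho+1).$$

**Step 2: the notes after the third are short in total.** Let $4\le i\le s$. By Lemma 14, points of $F_{i-1}$ and $F_i$ are within $\nu_1$ of points $p_x(m)$, $p_x(m')$ with $|m-n_{i-1}|\le\nu_1$, $|m'-n_i|\le\nu_1$; here $m_*\le m<m'\le|x|$ since $R>2\nu_1$. So
$$d_H(F_{i-1},F_i)\le2\nu_1+\sum_{m\in I_i}\mathrm{len}_m,\qquad I_i=[n_{i-1}-\nu_1,n_i+\nu_1)\cap[m_*,|x|).$$
Since $n_{i+1}-n_i\ge R>2\nu_1$, the sets $I_i$ and $I_{i'}$ are disjoint for $i'\ge i+2$, so each integer $m$ lies in at most two of them. The disjoint nonempty sets $[n_{i-1}-\nu_1,n_i-\nu_1)\cap\mathbb Z$, $4\le i\le s$, are contained in $[m_*,|x|)$, because $n_s-\nu_1\le|x|$ by Lemma 14. As $\mathrm{len}_m\ge1$, we get $s-3\le\Lambda$. Hence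
$$\sum_{i=4}^s\omega(w_i)\le(s-3)(1+2\nu_1)+2\Lambda\le(3+2\nu_1)\Lambda\le C(\rho+1).$$

**Step 3: $\Delta_3$ is bounded.** By Lemma 14 a point of $F_3$ is within $\nu_1$ of some $p_x(m)$ with $m\ge m_*$, hence within $\nu_1+\Lambda\le C(\rho+1)$ of $x$. By symmetry ($w'_1\notin\mathrm{ch}(x)$), all points of $F_3'$ are within $C(\rho+1)$ of $x'$. So $\Delta_3=d_H(F_3,F_3')\le C(\rho+1)$.

Now (4) with $j=3$ gives $K(s-2)\le C(\rho+1)$. $\square$

**Proposition 17.** Let $T_{t,i}$ have bounded valence and put $h_*=\lambda(\kappa+2\theta)$. The delay $s$ of $\psi(x),\psi(x')$ in $\mathcal T_{t,r,i}$ satisfies $s\le2h_*+3+C(\rho+1)/K$.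

*Proof.* Let $s\ge1$. In Lemma 4 write $w_j=(Y_j,o)$, $w_j'=(Y_j',o)$ for $1\le j\le l$, and $n_j=n_{Y_j}$.

**Step 1: agreement inside a copy forces a deep coset.** Since $(Y_1,o)$ is not on the path of $x'$, $Y_1\notin\mathrm{ch}(x')$. For $j\le l$ we have $\hat V_{Y_j}\subset\hat V_{Y_1}$, so $x'\notin\hat V_{Y_j}$, and therefore $d_{Y_j}(1,x')\le\kappa$. Symmetrically $d_{Y'_j}(1,x)\le\kappa$. Let $h_j=s_{j+1}-s_j-1$ for $j<l$ and $h_l=s-s_l$: this is the agreed number of steps made in the copy of $Y_j$, respectively $Y_j'$. Since the path of $x$ moves in the copy of $Y_j$ from $f_{Y_j,i}(e_{Y_j})$ to the image of its exit point, (8) gives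
$$h_j\le\lambda(d_{Y_j}(1,x)+\theta),\qquad h_j\le\lambda(d_{Y_j'}(1,x')+\theta).\tag{11}$$

**Step 2: a claim.** *If $j\le l$ and either $h_j>h_*$ or $j=3$, then $\Delta_j\le C(\rho+1)$ and $\sum_{i=j+1}^l\omega(w_i)\le C(\rho+1)$.*

By Lemma 14 choose $m_i\le|x|$ with $|m_i-n_i|\le\nu_1$ and $d_X(e_{Y_i},p_x(m_i))\le\nu_1$, for $i\le l$. Then $m_{i-1}<m_i$ as $R>2\nu_1$. First we show $d_X(e_{Y_j},x)\le C(\rho+1)$.

* If $h_j>h_*$, then $d_{Y_j}(1,x)>\kappa+\theta$ by (11), so $d_{Y_j}(x,x')>\theta$ by Step 1. By Lemma 7(1),(2) a geodesic $[x,x']$ penetrates $Y_j$ and has a vertex within $\theta$ of $\pi_{Y_j}(x')$, hence within $\theta+\kappa$ of $e_{Y_j}$. By Proposition 13 this vertex is within $C_2\rho+C_2$ of $x$.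
* If $j=3$, (H5) applied to $Y_1,Y_2$ gives $(x|x')<n_2+\sigma+\delta$. So (10) with $m=m_3$ and Lemma 15 give $d_X(p_x(m_3),x)\le C(\rho+1)$.

The assumption "$h_j>h_*$ or $j=3$" is symmetric in $x,x'$, so also $d_X(e_{Y_j'},x')\le C(\rho+1)$, and therefore $\Delta_j=d_X(e_{Y_j},e_{Y_j'})\le C(\rho+1)$. Finally, for $i>j$,
$$\omega(w_i)=1+d_X(e_{Y_{i-1}},e_{Y_i})\le1+2\nu_1+\sum_{m_{i-1}\le m<m_i}\mathrm{len}_m,$$
and the number of these $i$ is at most $m_l-m_j\le\sum_{m_j\le m<|x|}\mathrm{len}_m$. So, by Lemma 15,
$$\sum_{i=j+1}^l\omega(w_i)\le(2+2\nu_1)\sum_{m_j\le m<|x|}\mathrm{len}_m\le C\,d_X(p_x(m_j),x)+C\le C(\rho+1).$$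

**Step 3: the first usable index.** Let $j\in\{1,2,3\}$, $j\le l$, be minimal with $h_j>h_*$ or $j=3$. If it exists, then $s_{i+1}=s_i+h_i+1\le s_i+h_*+1$ for $i<j$, so $s_j\le1+2(h_*+1)$. Since $2^j\le8$, (4) and the claim give $K(s-s_j+1)\le C(\rho+1)$, hence $s\le2(h_*+1)+C(\rho+1)/K$. If it does not exist, then $l\le2$ and all $h_i\le h_*$, so $s=s_l+h_l\le2+2h_*$. $\square$

## 11. Choosing the rate

*Proof of Theorem A.* By (O4) we are in the setting of Section 8 with binary $T_{t,i}$. Let $\mathfrak n=N+R\sum_tn_t$ be the number of trees. By Proposition 13, (3), and Propositions 16 and 17, there are constants $C_4,C_5\geq 1$ independent of $K$ such that for $x\ne x'$ the sum over all trees of the distances between the codes of the images of $x$ and $x'$ is at least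
$$\frac{\rho-C_1}{C_1}-2\mathfrak n\Big(C_4+\frac{C_5(\rho+1)}K\Big).$$
Fix an integer $K\ge4\mathfrak nC_1C_5$. Then $2\mathfrak nC_5/K\le1/(2C_1)$, so the sum is at least $\rho/(2C_1)-C_6$ for some constant $C_6$. Each coordinate map $\Xi\circ\varphi_c$, $\Xi\circ\psi_{t,r,i}$ is Lipschitz, by Lemma 12 and since $\Xi$ is $1$-Lipschitz. So $G$ embeds into a product of $\mathfrak n$ trees of words over finite alphabets. By Lemma 1(a), applied in each factor, $G$ embeds into a product of $\mathfrak n$ binary trees. $\blacksquare$

The order of choices matters: the constants in the delay bounds were fixed before $K$, so a fast enough rate makes the loss a small fraction of $\rho$.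

## 12. Counting factors, and mixed products of trees

*Proof of Theorem B.* (i) "If" is Theorem A. "Only if": by (O4) the inclusions $H_t\hookrightarrow G$ are quasiisometric embeddings; compose them with an embedding of $G$.

(ii) The proof of Theorem A used $\mathfrak n=N+R\sum_tn_t$ binary trees. The numbers $N$ and $R$ were defined in Section 6 from $\nu,\delta,\theta$ and $|B_{d_X}(1,\nu)|$ only. The embeddings of the $H_t$ enter through $\lambda$, which affects $K$ and the quality of the embedding, but not $N$ or $R$.

(iii) Sections 4–8 use nothing about valences of the $T_{t,i}$, and the embedding of Proposition 13 has $N+R\sum_tn_t$ tree factors. Lemmas 14 and 15 use nothing about valences either. Proposition 16 holds for all $S_c$, and Proposition 17 holds for each $\mathcal T_{t,r,i}$ with $T_{t,i}$ of bounded valence, separately for each tree; a larger valence bound only enlarges the finite alphabet. So encode all $S_c$ and those $\mathcal T_{t,r,i}$ for which $T_{t,i}$ has bounded valence, leave the remaining trees unchanged (delay $0$), and choose $K$ as in Section 11. Then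 apply Lemma 1(a) to the $N+R\sum_tn_t'$ encoded factors. $\blacksquare$

Three special cases. With all $n_t'=0$, (iii) embeds $G$ into a finite product of trees whenever the $H_t$ embed into finite products of trees; this is the setting of Mackay and Sisto. With no peripheral subgroups one obtains the embedding of hyperbolic groups into finite products of binary trees due to Buyalo, Dranishnikov and Schroeder, without their sharp number of factors. And since a free product of finitely many finitely generated groups is hyperbolic relative to its factors, the class of finitely generated groups that quasiisometrically embed into finite products of binary trees is closed under finite free products, as we saw by hand for two factors in Proposition 5.
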